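# Bounded Ramsey's theorem for pairs over weak König's lemma and $\Sigma^0_2$-bounding

## Models, collection and cuts

We work in second-order arithmetic. The base system $\mathsf{RCA}_0$ consists of the basic axioms, $\Delta^0_1$-comprehension and $\Sigma^0_1$-induction.

**Definition 1 (models, finite, infinite).** A structure is a pair $(M,\mathcal X)$, where $M$ is the first-order part and $\mathcal X\subseteq\mathcal P(M)$ is the family of sets. "Infinite" means unbounded in $M$. "Finite" means $M$-finite, that is, coded by an element of $M$.

Example: $M=\omega$ with the computable sets is a model of $\mathsf{RCA}_0$. If $M$ is nonstandard and $a\in M$ is a nonstandard element, then $[0,a]$ is finite in our sense, although it has infinitely many elements seen from outside.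

**Definition 2 (the ground model).** Throughout, $M$ and $A\subseteq M$ are such that
$$(M,\Delta^0_1(A))\models\mathsf{RCA}_0+\mathsf B\Sigma^0_2,$$
where $\Delta^0_1(A)$ is the family of sets $\Delta_1$-definable from $A$ with number parameters. "Recursive" means $\Delta_1$ in $A$ with parameters. $\Sigma_n$ and $\Pi_n$ mean $\Sigma_n(A)$ and $\Pi_n(A)$, with parameters. $\varphi_d$ is the $d$-th $A$-partial recursive function.

Example: if $h:M^2\to2$ is recursive and $\lim_s h(x,s)$ exists for every $x$, then $\{x:\lim_sh(x,s)=0\}$ is $\Sigma_2$, because it is $\{x:\exists s\,\forall s'\ge s\;h(x,s')=0\}$; the same holds with $1$ in place of $0$. We will meet sets of this kind all the time.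

**Definition 3 (bounding and induction).** $\mathsf B\Sigma^0_2$ says: if $\psi$ is $\Sigma^0_2$ and $\forall x\le a\,\exists y\,\psi(x,y)$, then there is a $b$ with $\forall x\le a\,\exists y\le b\,\psi(x,y)$. $\mathsf I\Sigma^0_2$ is induction for $\Sigma^0_2$ formulas. $\mathsf{B}\Sigma_n(A)$ and $\mathsf I\Sigma_n(A)$ are the versions with the one set parameter $A$.

Example (uniform settling): let $h$ be recursive with all limits $\lim_sh(x,s)$ existing. Given $a$, for each $x\le a$ there is an $s$ with $\forall s'\ge s\;h(x,s')=h(x,s)$. By $\mathsf B\Sigma_2$ there is one $s$ that serves all $x\le a$. This is our main use of $\mathsf B\Sigma_2$.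

We use the following textbook facts, available in $\mathsf I\Sigma_1(A)$ (see Hájek–Pudlák, *Metamathematics of First-Order Arithmetic*).

- Every nonempty $\Sigma_1$ or $\Pi_1$ set has a least element. Every bounded $\Sigma_1$ or $\Pi_1$ set is $M$-finite; so, if nonempty, it has a maximum. $\mathsf B\Sigma_1$ holds.
- Definition by primitive recursion, the enumeration theorem, the s-m-n theorem and the recursion theorem are available.
- $\mathsf I\Sigma^0_2$ implies $\mathsf B\Sigma^0_2$. Under $\mathsf B\Sigma^0_2$ the $\Sigma^0_2$ formulas are closed under bounded quantification: $\forall i'\le i\,\exists u\,\forall v\,\theta$ is equivalent to $\exists w\,\forall i'\le i\,\forall z\,\exists u\le w\,\forall v\le z\,\theta$, by $\mathsf B\Sigma_2$ for the bound $w$ and $\mathsf B\Sigma_1$ for the exchange of $\exists u\le w$ with $\forall v$.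

**Definition 4 (cut).** A cut of $M$ is a nonempty initial segment of $M$ closed under successor; $M$ itself is allowed. A cut is proper if it is not $M$.

Example: the only cut of $\omega$ is $\omega$. If $a\in M$ is nonstandard, $\{x: x\le a+n\text{ for some standard }n\}$ is a proper cut, since it omits $2a$.

What matters is which cuts are definable. Suppose $\mathsf B\Sigma_2(A)$ holds. A proper $\Sigma_2(A)$ cut is a failure of $\Sigma_2(A)$-induction. Conversely, let induction fail for a $\Sigma_2(A)$ set $Z$: so $0\in Z$, $Z$ is closed under successor and $Z\ne M$. Then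
$$I=\{i:\forall i'\le i\;\; i'\in Z\}$$
is $\Sigma_2(A)$ by closure under bounded quantification. It is an initial segment containing $0$; if $i\in I$ then $i\in Z$, so $i+1\in Z$, so $i+1\in I$; and $I\subseteq Z\ne M$. Hence $I$ is a proper $\Sigma_2(A)$ cut. In short, under $\mathsf B\Sigma_2(A)$, failure of $\mathsf I\Sigma_2(A)$ is the same as existence of a proper $\Sigma_2(A)$ cut.

**Definition 5 (columns).** $\langle\cdot,\cdot\rangle$ is a bijective pairing with $\langle a,b\rangle\ge a,b$. The $n$-th column of $Q\subseteq M$ is $(Q)_n=\{x:\langle n,x\rangle\in Q\}$.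

Example: if $Q=\{\langle n,x\rangle:x<n\}$, then $(Q)_n=[0,n)$.

**Definition 6 (weak König's lemma).** $\mathsf{WKL}$ says that every infinite subtree of $2^{<\mathbb N}$ has an infinite path.

Example: let $W_i=\{x:\exists t\,w_i(x,t)\}$, $i<2$, be disjoint with $w_0,w_1$ recursive. The strings $\sigma$ such that for all $x<|\sigma|$ and $t\le|\sigma|$, $w_0(x,t)$ implies $\sigma(x)=1$ and $w_1(x,t)$ implies $\sigma(x)=0$, form a tree. It is infinite: at length $n$ put $\sigma(x)=1$ iff $\exists t\le n\,w_0(x,t)$. A path is a set that contains $W_0$ and is disjoint from $W_1$, so $\mathsf{WKL}$ gives $\Sigma^0_1$-separation. We will prove the converse when we need it.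

**Definition 7 (homogeneous sets, bounded Ramsey).** For $f:[\mathbb N]^2\to2$, a set $H$ is $f$-homogeneous for color $i$ if $f(x,y)=i$ for all $\{x,y\}\in[H]^2$, and $f$-homogeneous if this holds for some $i$. $\mathsf{RT}^2_2$ says that every $f:[\mathbb N]^2\to2$ has an infinite $f$-homogeneous set. $\mathsf{BRT}^2_2$ says: for every $f:[\mathbb N]^2\to2$ and every $\ell\in\mathbb N$ such that there is no $f$-homogeneous set for color $1$ of size $\ell$, there is an infinite $f$-homogeneous set for color $0$. $\mathsf{BRT}(\ell)$ is the instance of $\mathsf{BRT}^2_2$ for the fixed number $\ell$.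

We read $f$ as a graph: $x\sim y$ iff $f(x,y)=1$. Then "homogeneous for color $1$" means clique and "homogeneous for color $0$" means independent.

Example: let $x\sim y$ iff $\lfloor x/3\rfloor=\lfloor y/3\rfloor$ (for $x\neq y$). There is no clique of size $4$, and the multiples of $3$ form an infinite independent set.

## The problem and three theorems

The following is known. $\mathsf{BRT}^2_2$ follows from $\mathsf{RT}^2_2$ over $\mathsf{RCA}_0$; it is provable in $\mathsf{RCA}_0+\mathsf I\Sigma^0_2$; and $\mathsf{RCA}_0+\mathsf B\Sigma^0_2\nvdash\mathsf{BRT}^2_2$. So $\mathsf B\Sigma^0_2$ is too weak and $\mathsf I\Sigma^0_2$ is enough. The problem, from Quentin Le Houérou and Ludovic Patey, "The reverse mathematics of bounded Ramsey's theorem for pairs", arXiv:2509.03688 (2025), is whether adding $\mathsf{WKL}$ to $\mathsf B\Sigma^0_2$ is enough: does $\mathsf{RCA}_0+\mathsf{WKL}+\mathsf B\Sigma^0_2\vdash\mathsf{BRT}^2_2$? The answer is no.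

**Theorem 1.** $\mathsf{RCA}_0+\mathsf{WKL}+\mathsf B\Sigma^0_2\nvdash\mathsf{BRT}^2_2$.

**Theorem 2.** Let $M,A$ be as in Definition 2. There is $S$ with $\Delta^0_1(A)\subseteq S\subseteq\mathcal P(M)$ such that $(M,S)\models\mathsf{RCA}_0+\mathsf{WKL}+\mathsf B\Sigma^0_2$, every $\Sigma^0_2$ set of $(M,S)$ is $\Sigma_2(A)$, and for every $\ell\in M$ the following are equivalent: (i) $(M,S)\models\mathsf{BRT}(\ell)$; (ii) $(M,\Delta^0_1(A))\models\mathsf{BRT}(\ell)$; (iii) $\ell$ belongs to every $\Sigma_2(A)$ cut of $M$.

**Theorem 3.** For every set $\Gamma$ of $\Sigma^1_1$ sentences ($\exists X\,\theta$ with $\theta$ arithmetical; in particular for first-order sentences), the following are equivalent: (a) $\mathsf{RCA}_0+\mathsf{WKL}+\mathsf B\Sigma^0_2+\Gamma\vdash\mathsf{BRT}^2_2$; (b) $\mathsf{RCA}_0+\mathsf B\Sigma^0_2+\Gamma\vdash\mathsf{BRT}^2_2$; (c) $\mathsf{RCA}_0+\mathsf B\Sigma^0_2+\Gamma\vdash\mathsf I\Sigma^0_2$.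

## Greedy independent sets and the cut of clique sizes

Let us try to prove $\mathsf{BRT}(\ell)$ from $\mathsf B\Sigma^0_2$, starting with small $\ell$.

For $\ell\le1$ the hypothesis fails, since the empty set and the singletons are cliques. For $\ell=2$ there are no edges, and $M$ itself is independent. For $\ell=3$ the graph has no triangle. Let $G$ be the greedy independent set: $y\in G$ iff $y$ is adjacent to no $x<y$ in $G$. If $G$ is infinite we are done. If $G\subseteq[0,b)$, every $y\ge b$ is adjacent to some $x\in G$. If each $x\in G$ had only finitely many neighbors, $\mathsf B\Sigma^0_2$ would bound the neighbors of all $x\in G$ simultaneously, which is impossible. So some $x\in G$ has infinitely many neighbors, and these are pairwise nonadjacent because there is no triangle.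

One can go on: for $\ell=4$ repeat the argument inside a neighborhood. Here is the general version.

**Proposition 4.** Let $(M,\mathcal X)\models\mathsf{RCA}_0+\mathsf B\Sigma^0_2$, and let $\ell\in M$ belong to every $\Sigma^0_2$ cut of $(M,\mathcal X)$. Then $(M,\mathcal X)\models\mathsf{BRT}(\ell)$.

*Proof.* Let $f\in\mathcal X$ have no clique of size $\ell$. For a finite clique $\sigma$, possibly empty, let
$$N(\sigma)=\{y:y>\max\sigma,\ y\text{ adjacent to all of }\sigma\},\qquad N(\emptyset)=M.$$
Let $G_\sigma$ be the greedy independent subset of $N(\sigma)$: $y\in G_\sigma$ iff $y\in N(\sigma)$ and $y$ is adjacent to no $x<y$ in $G_\sigma$. Then $G_\sigma$ is independent and belongs to $\mathcal X$, uniformly in $\sigma$. If some $G_\sigma$ is infinite we are done. Suppose none is, and let $P(k)$ be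
$$\exists c\,\forall y\ge c\,\exists\sigma\subseteq[0,c)\ [\sigma\text{ is a clique},\ |\sigma|=k,\ y\in N(\sigma)].$$
This is $\Sigma^0_2$, since the quantifier over $\sigma$ is bounded. $P(0)$ holds with $\sigma=\emptyset$. Also $P(k+1)$ implies $P(k)$: delete the largest vertex of $\sigma$.

We show that $P(k)$ implies $P(k+1)$. Let $P(k)$ hold via $c$. Each $G_\sigma$ is bounded, so by $\mathsf B\Sigma^0_2$ there is $c'\ge c$ with $G_\sigma\subseteq[0,c')$ for all cliques $\sigma\subseteq[0,c)$ of size $k$. Let $y\ge c'$, and take a clique $\sigma\subseteq[0,c)$ of size $k$ with $y\in N(\sigma)$. Since $y\notin G_\sigma$, $y$ is adjacent to some $x<y$ in $G_\sigma$, and $x<c'$. As $x\in N(\sigma)$, the set $\sigma\cup\{x\}\subseteq[0,c')$ is a clique of size $k+1$ with maximum $x$, and $y\in N(\sigma\cup\{x\})$. So $P(k+1)$ holds via $c'$.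

Hence $\{k:P(k)\}$ is a $\Sigma^0_2$ cut, so it contains $\ell$. Then there is a clique of size $\ell$, a contradiction. $\square$

Two consequences. Under $\mathsf I\Sigma^0_2$ the only $\Sigma^0_2$ cut is $M$, so $\mathsf{RCA}_0+\mathsf I\Sigma^0_2\vdash\mathsf{BRT}^2_2$. And every standard $\ell$ lies in every cut, so $\mathsf B\Sigma^0_2$ gives $\mathsf{BRT}(\ell)$ for standard $\ell$.

We see exactly where the argument stops. Each step from $P(k)$ to $P(k+1)$ costs one use of $\mathsf B\Sigma^0_2$, but to reach a nonstandard $\ell$ we must do induction on the $\Sigma^0_2$ property $P$. If there is a proper $\Sigma^0_2$ cut omitting $\ell$, the induction may stall inside it. We will show that it cannot be repaired: from any proper $\Sigma_2(A)$ cut we construct a bad coloring, even in the presence of $\mathsf{WKL}$.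

## Colorings that must defeat every column: stars, then blocks

A sensible first plan for Theorem 1: take a model of $\mathsf B\Sigma^0_2$ with a coloring $f_0$ violating $\mathsf{BRT}^2_2$, and add sets to obtain $\mathsf{WKL}$. The trouble is that new sets really do come in. A model of $\mathsf{WKL}$ containing $A$ has a set separating $W_0=\{e:\varphi_e(e)=0\}$ from $W_1=\{e:\varphi_e(e)=1\}$. No recursive set $Z$ contains $W_0$ and is disjoint from $W_1$: if $\varphi_e$ were its characteristic function, $\varphi_e(e)=1$ would put $e$ into $Z\cap W_1$, and $\varphi_e(e)=0$ would put $e$ into $W_0\setminus Z$. About $f_0$ we know only that the old sets contain no infinite independent set, and nothing prevents a new one from being such.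

So we reverse the order. First fix the family $S$ of all sets of the final model, as the family of columns $V_j=(Q)_j$ of a single $Q$. Then construct a recursive $f$ that defeats every $V_j$. For this $f$ to be recursive, it must be able to guess facts about $Q$. We will make $Q$ low: not only $Q$, but also its jump will be a limit of a recursive function.

How should $f$ defeat $V_j$? The obvious way is a star: choose $x_j\in V_j$ and connect it to all later vertices. If $V_j$ is infinite it is then not independent. But if we do this for all $j$, then any two of the $x_j$ are adjacent, and the clique bound is violated as soon as there are $\ell$ infinite columns. This is the exact obstacle: one star costs one clique vertex, and we have only about $\ell$ of these to spend on unboundedly many columns.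

The way around it is to let a whole block of columns share the cost. Suppose that from some stage on every new vertex is connected to all elements of a set $D$ which meets each of $V_0,\dots,V_t$ that is infinite. If $D$ is independent, then a clique can use at most one vertex of $D$. The difficulty is to get $D$ independent: once $x\in V_0$ is in force, every later vertex, including later elements of $V_1$, is adjacent to $x$.

Let us do two columns $V_0,V_1$ by hand, pretending that we know $V_0,V_1$. At each time a set $D$ is in force, and each arriving vertex is connected exactly to $D$.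

- Start with $D=\emptyset$. If no element of $V_0\cup V_1$ ever arrives again, both are finite and we are done. Otherwise let $y_0\in V_{j_0}$ arrive. Put $D=\{y_0\}$.
- Now only the other index matters. If no element of the other column arrives, that column is finite, and $V_{j_0}$ contains $y_0$, which is adjacent to all later vertices. Otherwise let $y_1\in V_{j_1}$ arrive, $j_1\ne j_0$. Unfortunately $y_0\sim y_1$. So withdraw: put $D=\emptyset$ again.
- If a third vertex $y_2\in V_{j_2}$ arrives, it is adjacent neither to $y_0$ nor to $y_1$. If $j_2\ne j_0$, put $D=\{y_0,y_2\}$. If $j_2=j_0$, then $j_2\neq j_1$, and put $D=\{y_1,y_2\}$. In both cases $D$ is independent and meets both columns.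

So at most three events occur. For $b+1$ columns $V_0,\dots,V_b$ the same idea, organized as a binary counter, needs at most $2^{b+1}-1$ events. That is Lemma 6.

Finally, how can about $\ell$ blocks serve all $j\in M$? Block $i<\ell$ serves the columns $j\le t_i$, where $t_i$ is the stage at which the block was last restarted. We use the proper cut $I\subseteq[0,\ell)$ for this: blocks outside $I$ are restarted unboundedly often, so there is no last settled block, and we shall prove by overspill that the final values $t_i$ of the settled blocks are unbounded in $M$.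

## A Scott set whose jump is a recursive limit

For a string $\tau$ let $U(d,x,\tau)$ say: for some $u\le|\tau|$, $\varphi_d(x,\tau{\restriction}u)$ halts in at most $|\tau|$ steps with output $1$. This is recursive, and monotone in $\tau$: if $\tau\subseteq\tau'$ then $U(d,x,\tau)$ implies $U(d,x,\tau')$. Let
$$K(2x,\sigma)\iff|\sigma|>x\wedge\sigma(x)=1,\qquad K(2\langle d,w\rangle+1,\sigma)\iff U(d,w,\sigma).$$
$K$ is recursive and monotone in $\sigma$. If all initial segments of $Q\subseteq M$ are coded in $M$, put $Q'=\{e:\exists n\,K(e,Q{\restriction}n)\}$. This is a version of the jump. For example, $2x\in Q'$ iff $x\in Q$. And if $\varphi_d(w,\tau)$ outputs $1$ exactly when $\tau(z)=1$ for some $z\geq w$, $z<|\tau|$, then $2\langle d,w\rangle+1\in Q'$ iff $Q$ has an element $\ge w$.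

**Lemma 5.** There are $Q\subseteq M$, all of whose initial segments are coded, and a recursive $h:M^2\to2$ such that, with $S=\{(Q)_n:n\in M\}$:

1. $\lim_sh(e,s)=Q'(e)$ for all $e$. In particular $Q_s(x):=h(2x,s)\to Q(x)$.
2. Every $\Sigma_2(Q)$ set is $\Sigma_2(A)$; $\mathsf I\Sigma_1(Q)$ and $\mathsf B\Sigma_2(Q)$ hold.
3. $A\in S$ and $(M,S)\models\mathsf{RCA}_0+\mathsf{WKL}+\mathsf B\Sigma^0_2$.

**Step 1 (a tree whose paths have columns closed under separation).** The purpose is a recursive infinite tree $T$ such that column $0$ of any path is $A$ and each later column separates a pair of $\Sigma_1$ sets coming from earlier columns. For a string $\sigma$ let $\sigma^{[n]}$ be the string of the same length with $\sigma^{[n]}(\langle j,x\rangle)=\sigma(\langle j,x\rangle)$ if $j\le n$, and $0$ otherwise; define $Q^{[n]}$ in the same way. Let $T$ be the set of $\sigma$ such that for all $\langle j,x\rangle<|\sigma|$: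

- if $j=0$, then $\sigma(\langle j,x\rangle)=A(x)$;
- if $j=\langle n,e_0,e_1\rangle+1$ (so $n\le j-1$), then for all $t\le|\sigma|$: if $U(e_0,x,\sigma^{[n]}{\restriction}t)\wedge\neg U(e_1,x,\sigma^{[n]}{\restriction}t)$ then $\sigma(\langle j,x\rangle)=1$; if $U(e_1,x,\sigma^{[n]}{\restriction}t)\wedge\neg U(e_0,x,\sigma^{[n]}{\restriction}t)$ then $\sigma(\langle j,x\rangle)=0$.

$T$ is recursive, and it is a tree because $(\sigma{\restriction}m)^{[n]}=\sigma^{[n]}{\restriction}m$. The two demands never both arise for the same $\langle j,x\rangle$. Indeed, if the first arises at $t$ and the second at $t'$, then by monotonicity both $U(e_0,x,\cdot)$ and $U(e_1,x,\cdot)$ hold at $\max(t,t')$; but one of them was required to fail there.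

$T$ is infinite. Given a length $s$, define $\sigma$ column by column, by recursion on $j<s$ (positions $\langle j,x\rangle<s$ have $j<s$). Column $0$ copies $A$. In column $j=\langle n,e_0,e_1\rangle+1$ the demands depend only on columns $\le n<j$, so put $\sigma(\langle j,x\rangle)=1$ iff the first demand arises for some $t\le s$. Then both demands are met.

**Step 2 (a low path).** The purpose is to choose a path of $T$ for which we can guess the jump. We decide facts $K(e,\cdot)$ one after another, preferring to keep them false. For $\rho\in2^{<M}$ let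
$$T_\rho=\{\sigma\in T:\forall e<|\rho|\,(\rho(e)=0\to\neg K(e,\sigma))\}.$$
By monotonicity of $K$ this is a recursive tree, uniformly in $\rho$. For fixed $k$, the set of $\rho\in2^k$ with $T_\rho$ infinite is $\Pi_1$ ("for each $s$ there is an element of length $s$", a bounded search for each $s$), and it contains $1^k$, as $T_{1^k}=T$. So it has a lexicographically least element $\rho_k$.

If $k<k'$ then $\rho_k\subset\rho_{k'}$. First, $T_{\rho_{k'}{\restriction}k}\supseteq T_{\rho_{k'}}$ is infinite, so $\rho_{k'}{\restriction}k\ge\rho_k$. Second, for $\rho=\rho_k1^{k'-k}$ we have $T_\rho=T_{\rho_k}$, which is infinite; so $\rho_{k'}\le\rho$ and $\rho_{k'}{\restriction}k\le\rho_k$. Let $R=\bigcup_k\rho_k$, viewed as a set through its characteristic function.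

Let $\rho_k[s]$ be the lexicographically least $\rho\in2^k$ such that $T_\rho$ has an element of length $s$. For each $\rho<_{\rm lex}\rho_k$ of length $k$ there is a length at which $T_\rho$ has no element, and then it has none at larger lengths. By $\mathsf B\Sigma_1$ one length works for all these $\rho$. Since $T_{\rho_k}$ has elements of all lengths, $\rho_k[s]=\rho_k$ for all large $s$. Put $h(e,s)=\rho_{e+1}[s](e)$. Then $h$ is recursive and $\lim_sh(e,s)=R(e)$.

Let $Q=\{x:R(2x)=1\}$.

**Step 3 ($Q$ is a path of $T$, and $Q'=R$).** This gives item 1. We use two observations.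

- If $R(e)=1$, then $\rho_e0<_{\rm lex}\rho_e1=\rho_{e+1}$, so $T_{\rho_e0}$ is finite. Hence all sufficiently long $\sigma\in T_{\rho_e}$ satisfy $K(e,\sigma)$.
- If $R(e)=0$, then $\rho_{e+1}(e)=0$, so no $\sigma\in T_{\rho_{e+1}}$ satisfies $K(e,\sigma)$.

Each $Q{\restriction}n$ is coded, as it can be read off from $\rho_{2n}$. Let $k\ge2n$. The trees $T_{\rho_k}$ decrease with $k$. Apply the observations to $e=2x$ for $x<n$; $\mathsf B\Sigma_1$ gives one length that suffices for all $x<n$ with $R(2x)=1$. So all sufficiently long $\sigma\in T_{\rho_k}$ satisfy $\sigma(x)=1$ if $R(2x)=1$, and $\sigma(x)=0$ if $R(2x)=0$ (for $|\sigma|>x$). That is, $\sigma{\restriction}n=Q{\restriction}n$. Since $T_{\rho_k}$ is infinite, such $\sigma$ exist, and $Q{\restriction}n\in T_{\rho_k}$. For $k<2n$ the same follows from $T_{\rho_{2n}}\subseteq T_{\rho_k}$. So $Q{\restriction}n\in T_{\rho_k}$ for all $n,k$; in particular $Q$ is a path of $T$.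

If $R(e)=0$, then $Q{\restriction}n\in T_{\rho_{e+1}}$ gives $\neg K(e,Q{\restriction}n)$ for all $n$. If $R(e)=1$, then $Q{\restriction}n\in T_{\rho_e}$ gives $K(e,Q{\restriction}n)$ for large $n$. So $Q'=R$, and item 1 holds; the last part because $Q'(2x)=Q(x)$.

**Step 4 (the complexity of $Q$).** This proves item 2. Since initial segments of $Q$ are coded, and the truth value of a bounded formula depends only on an initial segment of $Q$, a $\Sigma_1(Q)$ predicate (which may also use $A$ and number parameters) can be written $\exists n\,\theta(x,Q{\restriction}n)$ with $\theta$ recursive. Choose $d$ so that $\varphi_d(x,\tau)$ outputs $1$ if $\theta(x,\tau)$ and $0$ otherwise. Then $\exists n\,U(d,x,Q{\restriction}n)$ iff $\exists u\,\theta(x,Q{\restriction}u)$, so the predicate has the form $Q'(r(x))=1$ with $r(x)=2\langle d,x\rangle+1$.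

Given $a$, by uniform settling there is $s$ such that $h(r(x),\cdot)$ is constant from $s$ on for all $x\le a$. So the predicate restricted to $[0,a]$ is $\{x\le a:h(r(x),s)=1\}$, which is $M$-finite. This gives $\mathsf I\Sigma_1(Q)$: if $Y$ is $\Sigma_1(Q)$, contains $0$, is closed under successor and omits $a$, then the $M$-finite set $[0,a]\setminus Y$ has a least element $b>0$; now $b-1\in Y$ and $b\notin Y$, a contradiction.

A $\Sigma_2(Q)$ predicate of $x$ has the form $\exists u\,(Q'(r(x,u))=0)$ with $r$ recursive, that is, $\exists u\,\exists s\,\forall s'\ge s\;h(r(x,u),s')=0$. This is $\Sigma_2(A)$. Consequently $\mathsf B\Sigma_2(Q)$ follows from $\mathsf B\Sigma_2(A)$.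

**Step 5 (the model $(M,S)$).** This proves item 3. As $Q$ is a path of $T$, $(Q)_0=A$. A formula with set parameters from $S$ has finitely many of them, and all are columns $(Q)_m$ with $m\le n$ for a suitable $n$. Let $W_0,W_1$ be disjoint $\Sigma_1$ sets with such parameters. As in Step 4, with $Q^{[n]}$ in place of $Q$, there are $e_0,e_1$ with $W_i=\{x:\exists t\,U(e_i,x,Q^{[n]}{\restriction}t)\}$. Let $j=\langle n,e_0,e_1\rangle+1$. If $x\in W_0$, then $x\notin W_1$, so for some $t$ we have $U(e_0,x,Q^{[n]}{\restriction}t)\wedge\neg U(e_1,x,Q^{[n]}{\restriction}t)$. Taking $m\ge t$ with $m>\langle j,x\rangle$, the fact $Q{\restriction}m\in T$ gives $Q(\langle j,x\rangle)=1$. Symmetrically, $x\in W_1$ gives $Q(\langle j,x\rangle)=0$. So $(Q)_j$ contains $W_0$ and is disjoint from $W_1$. Thus $(M,S)$ satisfies $\Sigma^0_1$-separation, hence $\Delta^0_1$-comprehension (separate a set from its complement). By item 2 it satisfies $\mathsf I\Sigma^0_1$ and $\mathsf B\Sigma^0_2$. So it is a model of $\mathsf{RCA}_0+\mathsf B\Sigma^0_2$.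

For $\mathsf{WKL}$, let $B\in S$ be an infinite subtree of $2^{<M}$. Let $E(\sigma,n)$ say that $\sigma$ has an extension of length $n$ in $B$. For $n\ge|\sigma|$ this is decreasing in $n$: once false, it remains false. Consider the $\Sigma^0_1$ sets
$$\{\sigma:\exists n>|\sigma|\,(\neg E(\sigma0,n)\wedge E(\sigma1,n))\},\qquad\{\sigma:\exists n>|\sigma|\,(E(\sigma0,n)\wedge\neg E(\sigma1,n))\}.$$
They are disjoint: if $\sigma$ is in the first via $n$ and in the second via $n'$, then at $\max(n,n')$ both $E(\sigma0,\cdot)$ and $E(\sigma1,\cdot)$ fail, although one of them was required to hold there. Let $Z\in S$ contain the first and be disjoint from the second, and define $g\in S$ by $g(k)=Z(g{\restriction}k)$. Suppose $\sigma=g{\restriction}k$ has extensions of all lengths $\geq k$ in $B$; we claim that so does $g{\restriction}(k+1)$. Otherwise $\neg E(\sigma i,n)$ for $i=Z(\sigma)$ and some $n>|\sigma|$. Since $E(\sigma,n)$, we get $E(\sigma(1-i),n)$. Then $\sigma$ is in the first set if $i=0$ and in the second if $i=1$, so $Z(\sigma)=1-i$, a contradiction. By $\Pi^0_1$-induction, $g$ is a path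 of $B$. This completes the proof of Lemma 5. $\square$

From now on fix $Q,h,S$, and write $V_j=(Q)_j$, so that $S=\{V_j:j\in M\}$.

## A binary counter for independent restraints

We now do the game with two columns in general. An event is a pair $(j,y)$: the vertex $y$, believed to be in $V_j$, arrives. After a sequence of events we must say which vertices are in force. We do this by a partial function $\kappa$ from column indices to positions in the sequence: $\kappa(e)=m$ means that the vertex $y_m$ is in force for column $e$.

**Definition 8 (histories).** A history is a finite sequence $H=((j_0,y_0),\dots,(j_{p-1},y_{p-1}))$. By recursion on $q\le p$ define a finite set $\Lambda_q\subseteq[0,q)$, called the stack, whose top is its largest element, and a finite partial function $\kappa_q$. Put $\Lambda_0=\emptyset$. Given $\Lambda_q$, start with $\Lambda=\Lambda_q$ and $\kappa=\emptyset$. While $\Lambda\ne\emptyset$ and its largest element $a$ satisfies $|\kappa_a|=|\kappa|$, delete ("pop") $a$ from $\Lambda$ and enlarge $\kappa$ by one value: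

- if $\mathrm{dom}\,\kappa_a\ne\mathrm{dom}\,\kappa$, let $e=\min(\mathrm{dom}\,\kappa_a\setminus\mathrm{dom}\,\kappa)$ and put $\kappa(e)=\kappa_a(e)$;
- if $\mathrm{dom}\,\kappa_a=\mathrm{dom}\,\kappa$, put $\kappa(j_a)=a$.

At the end let $\kappa_q=\kappa$, $\Lambda_q^-=\Lambda$ and, if $q<p$, $\Lambda_{q+1}=\Lambda_q^-\cup\{q\}$. The history $H$ is legal if $j_q\notin\mathrm{dom}\,\kappa_q$ for all $q<p$. Write $\kappa_H=\kappa_p$, and $C_H(e)=y_{\kappa_H(e)}$ for $e\in\mathrm{dom}\,C_H=\mathrm{dom}\,\kappa_H$.

The rule is a pigeonhole. The stack element $a$ remembers the moment when $\kappa_a$ was in force and a vertex for the new index $j_a$ arrived. It offers the $|\kappa_a|+1$ indices in $\mathrm{dom}\,\kappa_a\cup\{j_a\}$. When $|\kappa|=|\kappa_a|$, at least one of them is not yet in $\mathrm{dom}\,\kappa$, and we take one such. In the first case $\mathrm{dom}\,\kappa_a\setminus\mathrm{dom}\,\kappa$ is nonempty because the two domains have equal size. We consider only legal histories. For them each pop adds a new element to $\mathrm{dom}\,\kappa$, in the second case because $j_a\notin\mathrm{dom}\,\kappa_a=\mathrm{dom}\,\kappa$.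 Note also that $\kappa_q$ depends only on $H{\restriction}q$.

Example: let all $j_r\in\{0,1\}$ and $j_0=0$. Then $\kappa_0=\emptyset$ and $\Lambda_1=\{0\}$. At $q=1$ we pop $0$ and get $\kappa_1=\{0\mapsto0\}$, $\Lambda_1^-=\emptyset$, $\Lambda_2=\{1\}$; legality forces $j_1=1$. At $q=2$ the top $1$ has $|\kappa_1|=1\ne0$, so $\kappa_2=\emptyset$ and $\Lambda_3=\{1,2\}$. At $q=3$ we pop $2$ and set $\kappa(j_2)=2$, then pop $1$. If $j_2=1$, then $\mathrm{dom}\,\kappa_1=\{0\}\neq\{1\}$ and $\kappa(0)=\kappa_1(0)=0$; the vertices in force are $y_0,y_2$. If $j_2=0$, then $\mathrm{dom}\,\kappa_1=\{0\}=\mathrm{dom}\,\kappa$ and $\kappa(j_1)=\kappa(1)=1$; the vertices in force are $y_1,y_2$. This is exactly the game we played by hand, and now $\mathrm{dom}\,\kappa_3=\{0,1\}$, so no legal continuation with indices in $\{0,1\}$ exists.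

In the construction we will have $y_r\sim y_q$ iff $r\in\mathrm{ran}\,\kappa_q$, for $r<q$. So item (2) of the next lemma says that the vertices in force are independent.

**Lemma 6.** Let $H$ be legal of length $p$, and let $q\le p$.

- (0) $j_{\kappa_q(e)}=e$ for $e\in\mathrm{dom}\,\kappa_q$; $\kappa_q$ is injective; $\mathrm{ran}\,\kappa_q\subseteq[0,q)$; $|\kappa_a|$ is strictly decreasing as $a$ increases through $\Lambda_q$.
- (1) If $r\in\Lambda_q^-$, then all elements of $\mathrm{ran}\,\kappa_q$ are $>r$.
- (2) If $m<m'$ are in $\mathrm{ran}\,\kappa_p$, then $m\notin\mathrm{ran}\,\kappa_{m'}$.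
- (3) If all $j_r\le b$, then $p\le2^{b+1}-1$.

**Step 1 (item (0)).** This is bookkeeping. The first and third claims follow by induction on $q$: a value $\kappa_q(e)$ is either $\kappa_a(e)$ for some $a\in\Lambda_q$, $a<q$, or it is $a$ itself with $e=j_a$. Injectivity follows from the first claim: if $\kappa_q(e)=\kappa_q(e')=m$ then $e=j_m=e'$.

The last claim is proved by induction on $q$; let it hold for $\Lambda_q$. During the popping at $q$ the top $a$ always satisfies $|\kappa_a|\ge|\kappa|$. This holds initially since $|\kappa|=0$. After popping $a$ with $|\kappa_a|=|\kappa|$, the size of $\kappa$ grows by exactly one, while the new top is smaller than $a$ and so has a strictly larger $|\kappa|$-value than $|\kappa_a|$. So when popping ends, the top of $\Lambda_q^-$, if any, has value $>|\kappa_q|$, and so has every element of $\Lambda_q^-$. Hence $\Lambda_{q+1}=\Lambda_q^-\cup\{q\}$ has the property.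

**Step 2 (an observation on the stack).** We will need to know that a surviving element was present all the time: if $r\in\Lambda_q$ and $r<u<q$, then $r\in\Lambda_u^-$. Indeed, $r$ enters the stack only in $\Lambda_{r+1}$, and once popped it never returns. So $r\in\Lambda_{u+1}=\Lambda_u^-\cup\{u\}$, and $r\ne u$.

**Step 3 (item (1)).** This says that elements used above a surviving $r$ are younger than $r$. We use induction on $q$. Let $m\in\mathrm{ran}\,\kappa_q$ come from the popped element $a\in\Lambda_q$. Since $r\in\Lambda_q$ was not popped and pops are from the top, $a>r$. If $m=a$ we are done. Otherwise $m\in\mathrm{ran}\,\kappa_a$. By Step 2, $r\in\Lambda_a^-$, so $m>r$ by the induction hypothesis for $a$.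

**Step 4 (item (2)).** This is the independence. Each pop contributes one value, so $m$ and $m'$ come from distinct popped elements $a,a'\in\Lambda_p$, with $m\in\mathrm{ran}\,\kappa_a\cup\{a\}$ and $m'\in\mathrm{ran}\,\kappa_{a'}\cup\{a'\}$.

Suppose $a'<a$. By Step 2, $a'\in\Lambda_a^-$, so by (1) all elements of $\mathrm{ran}\,\kappa_a\cup\{a\}$ are $>a'$. Hence $m>a'\ge m'$, a contradiction. So $a<a'$. By Step 2, $a\in\Lambda_{a'}^-$, so by (1) $m'>a$. Thus
$$m\le a<m'\le a'<p.$$
By Step 2 with $r=a$, $u=m'$, $q=p$, we get $a\in\Lambda_{m'}^-$. By (1) all elements of $\mathrm{ran}\,\kappa_{m'}$ are $>a\ge m$. So $m\notin\mathrm{ran}\,\kappa_{m'}$.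

**Step 5 (item (3)).** We bound the length by reading the stack as a binary number. Let $v(\Lambda)=\sum_{a\in\Lambda}2^{|\kappa_a|}$. In passing from $\Lambda_q$ to $\Lambda_{q+1}$ we pop elements with $|\kappa_a|=0,1,\dots,|\kappa_q|-1$, one each, and push $q$ with value $|\kappa_q|$. So $v$ changes by $-(2^{|\kappa_q|}-1)+2^{|\kappa_q|}=1$, and $v(\Lambda_p)=p$. For $a\in\Lambda_p$, (0) gives $\mathrm{dom}\,\kappa_a\cup\{j_a\}\subseteq[0,b]$, and $j_a\notin\mathrm{dom}\,\kappa_a$; so $|\kappa_a|\le b$. The values $|\kappa_a|$ are distinct on $\Lambda_p$, so $p=v(\Lambda_p)\le2^{b+1}-1$. $\square$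

## The coloring built from a $\Sigma_2$ cut

**Proposition 7.** Let $I$ be a $\Sigma_2(A)$ cut and $\ell\in M$ with $I\subseteq[0,\ell)$. There is a recursive $f:[M]^2\to2$ with no clique of size $\ell+2$ such that no infinite set in $S$ is $f$-independent.

**Step 1 (resets).** We need a recursive approximation that settles at $i$ exactly when $i\in I$. Let $I=\{i:\exists u\,\forall v\,\theta(i,u,v)\}$ with $\theta$ recursive. For $i<\ell$ let $g_s(i)$ be the least $u\le s$ with
$$\forall i'\le i\ \exists u'\le u\ \forall v\le s\ \theta(i',u',v),$$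
or $g_s(i)=s$ if there is none. Then $g_s(i)$ is nondecreasing in $s$: if $g_{s+1}(i)\le s$, this value satisfies the condition at $s+1$, hence also at $s$, so $g_s(i)\le g_{s+1}(i)$; and if $g_{s+1}(i)=s+1$ there is nothing to prove.

- If $i\in I$, then $g_s(i)$ is eventually constant. Every $i'\le i$ is in $I$, so by $\mathsf B\Sigma_2$ there is $u$ with $\forall i'\le i\,\exists u'\le u\,\forall v\,\theta(i',u',v)$. Then $g_s(i)\le u$ for all $s$. The set of values is a nonempty bounded $\Sigma_1$ set, so it has a maximum, and once attained the maximum persists.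
- If $i\notin I$, then $g_s(i)$ is unbounded. Otherwise there is $u$ with $g_s(i)\le u$ for all $s$, so for all $s>u$, $\exists u'\le u\,\forall v\le s\;\theta(i,u',v)$. If every $u'\le u$ had a $v$ with $\neg\theta(i,u',v)$, then $\mathsf B\Sigma_1$ would bound these $v$ and contradict this for large $s$. So $\forall v\,\theta(i,u',v)$ for some $u'\le u$, and $i\in I$, a contradiction.

**Step 2 (states).** We now define the blocks. Block $i<\ell$ has at stage $s$ a state $(t_i(s),H_i(s))$, where $t_i(s)\le s$ is its last restart and $H_i(s)$ is a legal history. Ideally, block $i$ would keep its history until a vertex for a new column arrives among the vertices that saw this history. Whether such a vertex exists is a $\Sigma_1(Q)$ question about the construction itself. We guess its answer by $h$, and the recursion theorem allows the construction to refer to itself.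

For a parameter $c$ we define $\mathrm{state}(s)=((t_i(s),H_i(s)))_{i<\ell}$ by recursion on $s$. Say that block $i$ changes at $s$ if $s=0$ or $(t_i(s),H_i(s))\ne(t_i(s-1),H_i(s-1))$. Stage $s$ proceeds by recursion on $i<\ell$.

- (Reset) If $s=0$, or some block $i'<i$ changes at $s$, or $g_s(i)\ne g_{s-1}(i)$, put $t_i(s)=s$; we say that block $i$ is reset at $s$. Otherwise $t_i(s)=t_i(s-1)$.
- (History) Let $t=t_i(s)$. Start with $H=\emptyset$ and iterate: if $h(\mathrm{ask}_c(i,t,H),s)=1$ and there is a pair $(j,y)$ with
$$y<s,\quad t_i(y)=t,\quad H_i(y)=H,\quad j\le t,\quad j\notin\mathrm{dom}\,C_H,\quad Q_s(\langle j,y\rangle)=1,\tag{1}$$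
replace $H$ by $H^\frown(j,y)$ for the pair with least code $\langle j,y\rangle$; otherwise stop and let $H_i(s)=H$.

If $t=s$ there is no pair as in (1), since $t_i(y)\le y<s$. The condition $j\notin\mathrm{dom}\,C_H$ keeps $H$ legal, and all first entries are $\le t$, so by Lemma 6(3) the iteration stops. A reset at $s>0$ is a change, since $t_i(s)=s>s-1\ge t_i(s-1)$.

Here $\mathrm{ask}_c(i,t,H)=2\langle d,(c,i,t,H)\rangle+1$, where $d$ is a fixed index such that $\varphi_d((c,i,t,H),\tau)$ searches, dovetailing computations, for a pair $(j,y)$ with $\langle j,y\rangle<|\tau|$, $\tau(\langle j,y\rangle)=1$, $j\le t$, $j\notin\mathrm{dom}\,C_H$, and $\varphi_c(y)$ convergent to a sequence whose $i$-th entry is $(t,H)$; it outputs $1$ when it finds one. Since $\mathrm{ask}_c(i,t,H)$ is just a number and $h$ is total, the function $\mathrm{state}$ is total recursive for every $c$, uniformly in $c$. By the recursion theorem fix $c$ with $\varphi_c=\mathrm{state}$, and write $\mathrm{ask}$ for $\mathrm{ask}_c$. Let $N_{i,t}(H)=\{y:t_i(y)=t,\ H_i(y)=H\}$. By definition of $Q'$ and $U$, we have $\mathrm{ask}(i,t,H)\in Q'$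 iff $\varphi_d((c,i,t,H),Q{\restriction}u)$ outputs $1$ for some $u$. As $\langle j,y\rangle\in Q$ means $y\in V_j$,
$$\mathrm{ask}(i,t,H)\in Q'\iff\exists j\le t\ \exists y\in N_{i,t}(H)\ \bigl[j\notin\mathrm{dom}\,C_H\wedge y\in V_j\bigr].\tag{2}$$

**Step 3 (the graph).** Each vertex is connected to what is in force when it arrives. Let $D_i(s)=\mathrm{ran}\,C_{H_i(s)}$. For $x<s$ put $x\sim s$ iff $x\in\bigcup_{i<\ell}D_i(s)$. This defines a recursive $f$. We record three basic facts.

- (i) $t_i(s)$ is nondecreasing in $s$, because $t_i(s)$ is $s$ or $t_i(s-1)$.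
- (ii) If $t_i(s)=t$ and $H_i(s)=H=((j_r,y_r))_{r<p}$, then for all $r<p$: $y_r<s$, $t_i(y_r)=t$ (so $y_r\ge t$) and $H_i(y_r)=H{\restriction}r$. This is (1) at the moment when $(j_r,y_r)$ was appended. Applying it at stage $y_q$, where $H_i(y_q)=H{\restriction}q$, gives $y_r<y_q$ for $r<q<p$.
- (iii) $D_i(s)\subseteq[t_i(s),s)$, by (ii).

**Step 4 (small cliques).** This step bounds the cliques. It concerns every stage, whether or not the guesses made there were right.

**Claim A.** Every $D_i(s)$ is independent. Hence $f$ has no clique of size $\ell+2$.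

*Proof.* Let $t,H,p,(j_r,y_r)$ be as in (ii). We first show that for $r<q<p$
$$y_r\sim y_q\iff r\in\mathrm{ran}\,\kappa_q.\tag{3}$$
By definition $y_r\sim y_q$ iff $y_r\in D_k(y_q)$ for some $k<\ell$. Consider the possible $k$.

- $k=i$: $D_i(y_q)=\mathrm{ran}\,C_{H{\restriction}q}=\{y_m:m\in\mathrm{ran}\,\kappa_q\}$, and the $y_m$ are distinct. So $y_r\in D_i(y_q)$ iff $r\in\mathrm{ran}\,\kappa_q$.
- $k<i$: block $k$ does not change at any $u\in(t,y_q]$, since otherwise block $i$ is reset at $u$ and $t_i(y_q)\ge t_i(u)=u>t$. So $D_k(y_q)=D_k(t)\subseteq[0,t)$. As $y_r\ge t$, $y_r\notin D_k(y_q)$.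
- $k>i$: $H_i(y_r)=H{\restriction}r\ne H{\restriction}q=H_i(y_q)$, so block $i$ changes at some $u\in(y_r,y_q]$, and block $k$ is reset at $u$. Thus $t_k(y_q)\ge t_k(u)=u>y_r$, and $y_r\notin D_k(y_q)$ by (iii).

This proves (3). Now $D_i(s)=\{y_m:m\in\mathrm{ran}\,\kappa_p\}$. If $m<m'$ are in $\mathrm{ran}\,\kappa_p$, Lemma 6(2) gives $m\notin\mathrm{ran}\,\kappa_{m'}$, so $y_m\not\sim y_{m'}$ by (3). So $D_i(s)$ is independent.

Let $F$ be a finite nonempty clique with maximum $y$. Then $F\setminus\{y\}\subseteq\bigcup_{i<\ell}D_i(y)$, and it has at most one element in each $D_i(y)$. So $|F|\le\ell+1$. $\square$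

**Step 5 (a settled block defeats its columns).** We show that the first unsettled block with index in $I$ settles, and does its job. Let
$$J=\{i<\ell:\exists s\,\forall u\ge s\text{ no block }i'\le i\text{ changes at }u\},$$
an initial segment of $[0,\ell)$. If $i<\ell$ and $i\notin I$, then $g_s(i)$ is unbounded, so block $i$ is reset, hence changes, at unboundedly many stages. So $J\subseteq I$.

**Claim B.** Let $i\in I$, and suppose $i=0$ or $i-1\in J$. Then $i\in J$. Moreover, if $t$ is the final value of $t_i$, then for every $j\le t$ the set $V_j$ is finite or not independent.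

*Proof.* Take $s_1$ such that after $s_1$ no block $<i$ changes and $g_s(i)$ is constant. Then $t_i(s)=t$ is constant for $s\ge s_1$.

First we define the true history. Let $H^0=\emptyset$. Given $H^n$, let $H^{n+1}=H^n{}^\frown(j,y)$ for the pair of least code with $y\in N_{i,t}(H^n)$, $j\le t$, $j\notin\mathrm{dom}\,C_{H^n}$, $\langle j,y\rangle\in Q$, if such a pair exists. The step relation is recursive in $Q$ (recall $A=(Q)_0$), so "$H^n$ exists" is $\Sigma_1(Q)$. Each $H^n$ is legal of length $n$ with all first entries $\le t$, so existence of $H^n$ implies $n\le2^{t+1}$, by Lemma 6(3). By $\mathsf I\Sigma_1(Q)$ there is a largest such $n$, say $N$. By (2), $\mathrm{ask}(i,t,H^n)\in Q'$ for $n<N$ and $\mathrm{ask}(i,t,H^N)\notin Q'$.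

Next we show that the construction finds it. By $\mathsf B\Sigma_2$ (uniform settling) choose $s_0\ge s_1$, larger than all $y$'s occurring in $H^N$, such that for all $s\ge s_0$: $h(\mathrm{ask}(i,t,H^n),s)=Q'(\mathrm{ask}(i,t,H^n))$ for all $n\le N$, and $Q_s(z)=Q(z)$ for all $z$ up to the largest code of a pair occurring in $H^N$. Let $s\ge s_0$. The iteration for block $i$ at stage $s$ starts at $H^0$. If it is at $H^n$ with $n<N$, the guess is $1$, and the pair leading to $H^{n+1}$ satisfies (1). Any pair of smaller code satisfying (1) would satisfy $\langle j,y\rangle\in Q$, because $Q_s$ is correct there, contradicting the minimality in the choice of $H^{n+1}$. So the iteration moves to $H^{n+1}$. At $H^N$ the guess is $0$ and the iteration stops. Hence $H_i(s)=H^N$ for all $s\ge s_0$. So block $i$ does not change after $s_0$, and neither do the blocks $<i$; thus $i\in J$.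

Finally let $j\le t$. Every $y\ge s_0$ is in $N_{i,t}(H^N)$. If $j\notin\mathrm{dom}\,C_{H^N}$, then since the right side of (2) fails for $H^N$, no $y\ge s_0$ is in $V_j$; so $V_j\subseteq[0,s_0)$ is finite. If $j\in\mathrm{dom}\,C_{H^N}$, let $x=C_{H^N}(j)<s_0$. By Lemma 6(0), $(j,x)$ is one of the pairs in $H^N$, so $x\in V_j$. Also $x\in D_i(y)$, that is $x\sim y$, for all $y\ge s_0$. So if $V_j$ is infinite, it contains some $y\ge s_0$ adjacent to $x\in V_j$, and it is not independent. $\square$

**Step 6 (the settled blocks reach every column).** Here the cut does its work. We do not have the induction that would show directly that all of $I$ settles, and we do not need it: it is enough that $J$ has no last element.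

**Claim C.** The final values $t_i^\infty$ of $t_i$, $i\in J$, are unbounded in $M$.

*Proof.* Since $I$ is a cut, $0\in I$, and $0\in J$ by Claim B. If $i\in J$, then $i\in I$, so $i+1\in I\subseteq[0,\ell)$, and $i+1\in J$ by Claim B.

Suppose $t_i^\infty\le u$ for all $i\in J$. Let
$$J'=\{m<\ell:\forall s>u\ \forall i\le m\;\;t_i(s)\ne s\},$$
a bounded $\Pi_1$ set. It contains $J$: if $i\le m\in J$ then $i\in J$, and $t_i(s)=s$ with $s>u$ would give $t_i^\infty\ge s>u$. So $J'$ is nonempty, and by $\mathsf I\Sigma_1$ it has a maximum $m$. Block $m$ is not reset at any $s>u$, because a reset at $s$ gives $t_m(s)=s$. This has two consequences.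

- $g_s(m)=g_{s-1}(m)$ for all $s>u$. So $g_s(m)$ is bounded in $s$, and $m\in I$ by Step 1.
- No block $<m$ changes at any $s>u$. So $m=0$ or $m-1\in J$.

By Claim B, $m\in J$. Hence $m+1\in J\subseteq J'$, contradicting the maximality of $m$. $\square$

**Step 7 (conclusion).** We assemble the claims. Let $j\in M$. By Claim C there is $i\in J$ with $j\le t_i^\infty$. Then $i\in I$, and $i=0$ or $i-1\in J$, so by Claim B the set $V_j$ is finite or not independent. As $S=\{V_j:j\in M\}$, no infinite set in $S$ is independent. By Claim A there is no clique of size $\ell+2$. This proves Proposition 7. $\square$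

## The separation and its sharp forms

**Proof of Theorem 1.** Since $\mathsf{RCA}_0+\mathsf I\Sigma^0_2\vdash\mathsf{BRT}^2_2$ and $\mathsf{RCA}_0+\mathsf B\Sigma^0_2\nvdash\mathsf{BRT}^2_2$, there is a model $(M,\mathcal X)$ of $\mathsf{RCA}_0+\mathsf B\Sigma^0_2+\neg\mathsf I\Sigma^0_2$. Let $A\in\mathcal X$ compute the set parameters of a failure of $\Sigma^0_2$-induction. Since $\Delta^0_1(A)\subseteq\mathcal X$, we have $(M,\Delta^0_1(A))\models\mathsf{RCA}_0+\mathsf B\Sigma^0_2$. By the remark after Definition 4 there is a proper $\Sigma_2(A)$ cut $I$. Take $\ell\notin I$, so $I\subseteq[0,\ell)$.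

Lemma 5 gives $S$ with $(M,S)\models\mathsf{RCA}_0+\mathsf{WKL}+\mathsf B\Sigma^0_2$, and Proposition 7 gives $f$. The coloring $f$ is recursive in $A\in S$, so $f\in S$. It has no homogeneous set for color $1$ of size $\ell+2$, and no infinite set in $S$ is homogeneous for color $0$. So $(M,S)\not\models\mathsf{BRT}^2_2$. $\square$

**Proof of Theorem 2.** Take $S$ from Lemma 5. It contains $\Delta^0_1(A)$ because $A\in S$ and $(M,S)\models\mathsf{RCA}_0$. Its $\Sigma^0_2$ sets are $\Sigma_2(Q)$, since all members of $S$ are columns of $Q$; hence they are $\Sigma_2(A)$.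

Let (iii) hold. Then $\ell$ belongs to every $\Sigma^0_2$ cut of $(M,S)$ and to every $\Sigma^0_2$ cut of $(M,\Delta^0_1(A))$, as these are all $\Sigma_2(A)$. Proposition 4 gives (i) and (ii).

Let (iii) fail, and let $I\not\ni\ell$ be a $\Sigma_2(A)$ cut. Since $I$ contains $0$ and $1$ and is closed under successor, $\ell\ge2$ and $\ell-2\notin I$, so $I\subseteq[0,\ell-2)$. Proposition 7 with $\ell-2$ in place of $\ell$ gives $f\in\Delta^0_1(A)$ with no clique of size $\ell$ and no infinite independent set in $S\supseteq\Delta^0_1(A)$. So (i) and (ii) fail. $\square$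

**Proof of Theorem 3.** (c) implies (b): if (c) holds, every model of $\mathsf{RCA}_0+\mathsf B\Sigma^0_2+\Gamma$ satisfies $\mathsf I\Sigma^0_2$, so its only $\Sigma^0_2$ cut is $M$, and Proposition 4 gives $\mathsf{BRT}(\ell)$ for all $\ell$. (b) implies (a) trivially.

(a) implies (c): assume (a), and suppose (c) fails. By compactness the proof in (a) uses only a finite $\Gamma_0\subseteq\Gamma$. Let $(M,\mathcal X)\models\mathsf{RCA}_0+\mathsf B\Sigma^0_2+\Gamma+\neg\mathsf I\Sigma^0_2$. Choose $A\in\mathcal X$ computing witnesses for the finitely many sentences in $\Gamma_0$ and also the set parameters of a failure of $\mathsf I\Sigma^0_2$. As in the proof of Theorem 1, $M,A$ are as in Definition 2 and there is a proper $\Sigma_2(A)$ cut. So some $\ell\in M$ lies outside a $\Sigma_2(A)$ cut, and the model $(M,S)$ of Theorem 2 satisfies $\mathsf{RCA}_0+\mathsf{WKL}+\mathsf B\Sigma^0_2$ but not $\mathsf{BRT}(\ell)$, hence not $\mathsf{BRT}^2_2$. It satisfies $\Gamma_0$: the witnesses lie in $\Delta^0_1(A)\subseteq S$, and the truth of an arithmetical formula depends only on $M$ and the witness.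 This contradicts (a). $\square$
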